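
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}


\title{Pinning simple multiloops is $\mathsf{NP}$-complete from four strands on}

\begin{abstract}
A pinning set of a multiloop $\gamma$ in a surface is a set of punctures that makes the number of double points of $\gamma$ minimal in its homotopy class. For multiloops whose strands are simple closed curves, deciding whether $k$ punctures suffice was known to be polynomial for at most $3$ strands and $\mathsf{NP}$-complete for at least $20$ strands. We prove that it is $\mathsf{NP}$-complete for every number $s\ge 4$ of strands, on every oriented surface. Hence, if $\mathsf P\ne\mathsf{NP}$, the threshold is $3$ on every oriented surface. On closed surfaces the problem stays $\mathsf{NP}$-complete for $s\ge4$ when all complementary faces are discs. The reduction is from planar Vertex Cover. It rests on two local tangles that destroy unwanted bigons at a fixed, known cost in pins.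
\end{abstract}

\section{Introduction}

Throughout, $\Sigma$ is a non-empty connected oriented surface; if it has boundary, we work in its interior. A \emph{multiloop} with $s$ strands in $\Sigma$ is a generic immersion
$\gamma\colon\sqcup_1^s\mathbb S^1\looparrowright\Sigma$, considered up to homeomorphisms. Its double points are transverse crossings, and there are no triple points. It is \emph{simple} if each circle is embedded; distinct strands may cross. A set $P\subset\Sigma\setminus\operatorname{im}(\gamma)$ is a \emph{pinning set} if, in $\Sigma\setminus P$, the immersion $\gamma$ has the minimal number of double points in its (free) homotopy class. The \emph{pinning number} $\varpi(\gamma)$ is the minimum cardinality of a pinning set.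

So $\varpi(\gamma)$ measures how many nails must be driven into the surface before no homotopy can reduce the number of double points of $\gamma$. Take two circles on the sphere that cross twice. The four complementary regions are lunes, and pushing one circle across a lune without a nail removes both double points. So each lune needs a nail, four nails suffice, and the pinning number is $4$.

For fixed $\Sigma$ and $s$, let $\mathsf{SimplePin}(\Sigma,s)$ be the problem to decide, given a simple multiloop $\gamma$ with $s$ strands in $\Sigma$ and $k\in\mathbb N$, whether $\varpi(\gamma)\le k$. The multiloop is given as an embedded $4$-valent graph with its strands marked, so the input size is polynomial in the number of double points and $\log k$ (details in Section~\ref{sec:input}). It is known that for every fixed $\Sigma$ this problem is in $\mathsf P$ when $s\le3$ and $\mathsf{NP}$-complete when $s\ge20$; see Seo, Simon and Stucky \cite{SSS}, who ask for the hardness threshold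
\[
s_{\mathsf{mP}}(\Sigma)=\max\{s\in\mathbb N:\mathsf{SimplePin}(\Sigma,s)\in\mathsf P\}.
\]
If $\mathsf P\neq\mathsf{NP}$, it thus lies between $3$ and $19$, and it might depend on $\Sigma$.

\begin{theorem}\label{thm:main}
For every oriented surface $\Sigma$ and every $s\ge4$, $\mathsf{SimplePin}(\Sigma,s)$ is $\mathsf{NP}$-complete. This holds even for multiloops with connected image contained in a disc of $\Sigma$.
\end{theorem}

\begin{theorem}\label{thm:cellular}
If $\Sigma$ is closed and $s\ge4$, then $\mathsf{SimplePin}(\Sigma,s)$ remains $\mathsf{NP}$-complete when restricted to multiloops all of whose complementary faces are discs.
\end{theorem}

The polynomial side is known \cite{SSS}; we include a short proof of it in Section~\ref{sec:three}, since it shows what changes at the fourth strand.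

\begin{corollary}\label{cor:threshold}
If $\mathsf P\ne\mathsf{NP}$, then $\mathsf{SimplePin}(\Sigma,s)\in\mathsf P$ if and only if $s\le3$. Hence $s_{\mathsf{mP}}(\Sigma)=3$ for every oriented surface $\Sigma$.
\end{corollary}

\paragraph{Where the threshold comes from.}
Pinning $\gamma$ means hitting every bigon of every pair of strands (Lemma~\ref{lem:pins}). Two bigons of the same pair never overlap. So for two strands one just counts bigons, and the combinatorics lies in the overlaps between bigons of different pairs. With three strands $a,b,c$, minimal bigons overlap only in triangular faces. A triangle with edges on $a,b,c$ has one of two cyclic orders, and a bigon joins two triangles of opposite order. The hitting problem is therefore vertex cover in a \emph{bipartite} graph, which is polynomial.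

With four strands $x,y,z,w$, a bigon of $\{x,y\}$ can cross a bigon of $\{z,w\}$ as two ribbons cross. The overlap is a quadrilateral, and the orientation obstruction disappears. One may then expect to encode vertex cover in general graphs, and this is what we do. The pattern of bigons we want is easy to describe (Section~\ref{sec:pattern}). The difficulty is to draw it with only four closed curves. Each of the four curves must run through all parts of the drawing, so the curves have to cross very often, and every crossing is a potential corner of four unplanned bigons. The device that controls this is the \emph{armor}, a replacement of a crossing by a tangle with seven crossings. It creates exactly four tiny bigons, each costing one pin, and no other bigon has a corner there. Once crossings can be armored, we may connect arcs of the same color almost arbitrarily and still know all bigons.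

\section{Pins and bigons}\label{sec:bigons}

\subsection{Bigons and quadrants}

A \emph{bigon} of a pair of strands $\{x,y\}$ is an embedded closed disc $B\subset\Sigma$ with interior disjoint from $x\cup y$, whose boundary is the union of an arc of $x$ and an arc of $y$ (its \emph{sides}) meeting exactly in their two common endpoints (its \emph{corners}). Other strands may cross $B$.

A \emph{face} of $x\cup y$ is a component of $\Sigma\setminus(x\cup y)$. At a crossing of $x$ and $y$ there are four local \emph{quadrants}, each lying in a face of $x\cup y$. Counting quadrants is our test for bigons.

\begin{lemma}\label{lem:quadrants}
Let $B$ be a bigon of $\{x,y\}$. Then $\operatorname{int}B$ is a face of $x\cup y$, the sides of $B$ have no $xy$-crossing in their interiors, and $\operatorname{int}B$ contains exactly two quadrants, one at each corner. In particular, a face of $x\cup y$ containing at least three quadrants is not the interior of a bigon.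
\end{lemma}

\begin{proof}
The open set $\operatorname{int}B$ is connected, disjoint from $x\cup y$, and its frontier $\partial B$ lies in $x\cup y$, so it is a face. At an $xy$-crossing in the interior of a side, the crossing strand would enter $\operatorname{int}B$; so there is none. At a corner, $B$ fills either one quadrant or the other three; in the second case $\operatorname{int} B$ would contain points of $x\cup y$. Any quadrant in $\operatorname{int}B$ is at a crossing on $\partial B$, that is, at a corner.
\end{proof}

\begin{lemma}\label{lem:pins}
Let $\gamma$ be a simple multiloop in $\Sigma$ and $P\subset\Sigma\setminus\operatorname{im}\gamma$ finite. Then $P$ is a pinning set if and only if $P$ meets every bigon of every pair of strands.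
\end{lemma}

\begin{proof}
Suppose a bigon $B$ of $\{x,y\}$ with sides $\sigma\subset x$ and $\sigma'\subset y$ misses $P$. Replace $x$ by $x'=(x\setminus\sigma)\cup\sigma'$ and $y$ by $y'=(y\setminus\sigma')\cup\sigma$. This is a homotopy across $B$, hence in $\Sigma\setminus P$. At a corner, the four germs occur in the cyclic order $\sigma,\sigma',x_{\mathrm{out}},y_{\mathrm{out}}$. The new curves join $x_{\mathrm{out}}$ to $\sigma'$ and $y_{\mathrm{out}}$ to $\sigma$, which are adjacent pairs, so after a small perturbation the corner is no longer a double point. All other double points persist and no new ones arise, since the interiors of the sides contain no $xy$-crossing. So $\gamma$ is homotopic in $\Sigma\setminus P$ to a generic immersion with two fewer double points, and $P$ is not pinning.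

Conversely, suppose $P$ meets every bigon, and let $\gamma'$ be a generic immersion homotopic to $\gamma$ in $\Sigma\setminus P$. The homotopy has compact image, and $\Sigma\setminus P$ is connected, so the homotopy takes place in a compact connected subsurface $S\subset\Sigma\setminus P$. No pair of strands forms a bigon in $S$. We claim that $|x\cap y|\le|x'\cap y'|$ for all strands $x\ne y$ of $\gamma$ and the corresponding (possibly non-simple) strands $x',y'$ of $\gamma'$.
\begin{itemize}
\item Suppose $x$ bounds a disc in $S$ and $x\cap y\ne\varnothing$. Then $y$ meets this disc in disjoint proper arcs, and an outermost one cuts off a bigon, a contradiction. So $x\cap y=\varnothing$. The same holds if $y$ bounds a disc.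
\item Otherwise the claim is the bigon criterion \cite[Prop.~1.7]{FM}: transverse simple closed curves in an orientable surface that form no bigon realize the minimal number of intersection points of curves in their free homotopy classes.
\end{itemize}
The strands of $\gamma$ have no self-crossings; this is where simplicity is used. Summing the claim over all pairs, $\gamma'$ has at least as many double points as $\gamma$.
\end{proof}

So $\varpi(\gamma)$ is the minimum number of points off the image that hit all bigons. Only the faces of $\gamma$ (the components of $\Sigma\setminus\operatorname{im}\gamma$) containing the points matter, and one point in every face is a pinning set.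

\subsection{The input, and membership in $\mathsf{NP}$}\label{sec:input}

The input records the vertices (double points), edges, cyclic orders at the vertices, and strands. A strand without double points gets one marked point, which counts as a vertex. For every face, the input records its boundary walks and whether the face is \emph{planar}, by which we mean here that it is homeomorphic to a sphere minus $k$ points, where $k$ is the number of its boundary walks. (Every boundary walk gives an end of the face, so a planar face has no other ends and has compact closure.) For fixed $s$ this input has size polynomial in the number of double points: every edge has two sides, each side belongs to one boundary walk, and every face has a boundary walk.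

\begin{lemma}\label{lem:np}
The bigons of $\{x,y\}$ are the closures of those faces of $x\cup y$ that are open discs whose boundary walk consists of one $x$-edge and one $y$-edge. They can be listed in polynomial time, and $\mathsf{SimplePin}(\Sigma,s)\in\mathsf{NP}$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:quadrants} the interior of a bigon is such a face. Conversely, take such a face. If one of its two edges were a loop, then $|x\cap y|=1$, a neighborhood of $x\cup y$ would be a one-holed torus, and its only boundary walk would have length $4$. So both edges join two distinct crossings, the boundary walk is a simple closed curve, and the closure of the face is a bigon.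

It remains to recognize open discs. A face of $x\cup y$ is a union of faces of $\gamma$, and of edges and vertices of $\gamma$ not on $x\cup y$. If it is an open disc, then its only end is at its boundary walk, so it has compact closure. Hence all faces of $\gamma$ in it are planar. If they are planar with $k_1,\dots,k_m$ boundary walks, and the union contains $E$ open edges and $V$ vertices, its Euler characteristic is $\sum_i(2-k_i)-E+V$. The union is a connected non-compact orientable surface without boundary, so it is an open disc exactly when this number is $1$. So bigons can be listed in polynomial time, each as a union of faces, edges and vertices of $\gamma$. A set of at most $k$ faces of $\gamma$ hitting all of them is a certificate for $\varpi(\gamma)\le k$; if $k$ is at least the number of faces, the answer is ``yes''.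
\end{proof}

\section{Three strands: bipartite graphs}\label{sec:three}

\begin{proposition}\label{prop:three}
For every oriented surface $\Sigma$ and every $s\le3$, $\mathsf{SimplePin}(\Sigma,s)\in\mathsf P$.
\end{proposition}

\begin{proof}
Bigons of one pair are closures of distinct faces of that pair. So if at most one pair of strands crosses, $\varpi(\gamma)$ is the number of bigons of that pair, and we are done by Lemma~\ref{lem:np}. This covers $s\le2$, and it covers $s=3$ when some strand meets no other. Let $s=3$, with strands $a,b,c$ each of which crosses another.

Only inclusion-minimal bigons need to be hit. Let $B$ be a minimal bigon, say of $\{a,b\}$, with corners $p,q$. The strand $c$ crosses $a$ or $b$, so it is not contained in $\operatorname{int}B$, and $c\cap B$ consists of $k(B)\ge0$ disjoint proper arcs. If one of them had both ends on the same side of $B$, an innermost such arc would cut off a smaller bigon. So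
\begin{equation}\label{eq:side}
\text{in a minimal bigon, no arc of the third strand has both ends on one side.}
\end{equation}
Hence all arcs join the $a$-side to the $b$-side and cut $B$ into $k(B)+1$ pieces, linearly ordered from $p$ to $q$, each the closure of a face of $\gamma$. If $k(B)\ge1$, the two end pieces are triangles $T_p\neq T_q$.

\emph{Claim. If a point off the image lies in two distinct minimal bigons, then its face is an end triangle of both.} Two distinct bigons of the same pair have disjoint interiors. So let $B$ be of type $ab$ and, after renaming, $C$ of type $ac$. Let $Q$ be the piece of $B$ containing the point. Its interior avoids $a\cup c$ and meets $\operatorname{int} C$, which is a face of $a\cup c$; so $Q\subset C$. If $k(B)=0$, then $B=Q\subsetneq C$, contradicting the minimality of $C$. Suppose $Q$ is a middle piece of $B$. The interior of its $b$-edge lies in $C$ and meets neither $a$ nor $c$, so it lies in $\operatorname{int}C$. Both ends of this edge lie on $c$ and not on $a$, hence on the $c$-side of $C$. So this edge is an arc of $b\cap C$ with both ends on one side, contradicting \eqref{eq:side} for $C$. Therefore $Q$ is an end triangle of $B$. Exchanging $B$ and $C$, the same face is an end triangle of $C$.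

Thus a minimal bigon $B$ with $k(B)=0$ needs its own pin. A pin in a bigon $B$ with $k(B)\ge1$ that hits no other minimal bigon can be moved to an end triangle, and an end triangle lies exactly in those minimal bigons of which it is an end triangle. Hence $\varpi(\gamma)$ is the number of minimal bigons with $k(B)=0$ plus the vertex cover number of the graph (possibly with parallel edges) whose vertices are the end triangles and whose edges are the minimal bigons with $k(B)\ge1$, each joining its two end triangles.

This graph is bipartite. Let $\partial B$ run counterclockwise from $p$ to $q$ along $a$ and back along $b$. Counterclockwise, the edges of $T_p$ come in the cyclic order $(a,c,b)$ and those of $T_q$ in the order $(a,b,c)$. The same computation for the other two pairs shows that every edge of the graph joins triangles of opposite cyclic order; here the orientation of $\Sigma$ is used. By K\"onig's theorem, in a bipartite graph the vertex cover number equals the maximum size of a matching, which is computed in polynomial time.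
\end{proof}

\section{A fourth strand: the pattern to be drawn}\label{sec:pattern}

A \emph{vertex cover} of a graph is a set of vertices meeting every edge. Let $\operatorname{vc}(G)$ be the minimum size of a vertex cover of $G$. Vertex Cover is the problem to decide whether $\operatorname{vc}(G)\le k$.

\subsection{One edge}\label{sec:oneedge}

We want a face $T_v$ for every vertex $v$ of $G$, such that a pin in $T_v$ stands for ``$v$ is in the cover''. For an edge $e=uv$, a single bigon with end triangles $T_u$ and $T_v$ would bring back the orientation constraint of Section~\ref{sec:three}. We use three bigons instead:
\[
S_u(e),\qquad R(e),\qquad S_v(e).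
\]
Here $S_u(e)$ and $S_v(e)$ are bigons of a pair $\{x,y\}$ containing $T_u$ and $T_v$ respectively. The bigon $R(e)$ of the \emph{complementary} pair $\{z,w\}$ crosses $S_u(e)$ in a face $X_u(e)$ and $S_v(e)$ in a face $X_v(e)$, and there are no other overlaps among the three. The four edges of $X_u(e)$ lie on $x,z,y,w$ in turn, and neither the orientation of $T_u$ nor that of $T_v$ matters.

Count pins for this one edge. If $T_u$ is pinned, then $S_u(e)$ is hit, and one further pin, in $X_v(e)$, hits both $R(e)$ and $S_v(e)$. If neither $T_u$ nor $T_v$ is pinned, two further pins are needed, since $S_u(e)$ and $S_v(e)$ are disjoint. So an edge can be satisfied with one extra pin exactly when one of its ends is pinned. The three bigons form the path $T_u,X_u(e),X_v(e),T_v$. For the whole graph, the count is as follows.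

\begin{lemma}\label{lem:subdivide}
Let $G''$ arise from a simple graph $G$ by subdividing every edge twice. Then $\operatorname{vc}(G'')=\operatorname{vc}(G)+|E(G)|$.
\end{lemma}

\begin{proof}
Let an edge $uv$ become $u\,u'\,v'\,v$. Given a cover $K$ of $G$, add for each edge, with $u\in K$ say, the vertex $v'$. This gives a cover of $G''$ with $|K|+|E(G)|$ vertices. Conversely, a cover of $G''$ contains $u'$ or $v'$ for every edge. If it contains both, replace $u'$ by $u$; it remains a cover and does not grow. Afterward it contains exactly one of $u',v'$ for each edge, and then $v$ or $u$, respectively. So its original vertices cover $G$, and there are at least $\operatorname{vc}(G)$ of them.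
\end{proof}

\subsection{The source problem}

At a vertex, the bigons $S_v(e)$, $e\ni v$, all contain $T_v$. Bigons of the same pair do not overlap, so they must belong to different pairs. We shall use the three pairs in $\{a,b,c\}$ there; the pair of each ribbon $R(e)$ then contains $d$. This calls for maximum degree $3$ and a proper $3$-edge-coloring. Planarity ensures that ribbons of different edges do not meet. Connectedness will be used in Sections~\ref{sec:drawing} and~\ref{sec:closing}.

\begin{proposition}\label{prop:source}
Vertex Cover is $\mathsf{NP}$-hard for simple connected plane graphs $G$ with at least one edge and maximum degree at most $3$, given with a proper edge coloring $\kappa\colon E(G)\to\{ab,bc,ca\}$.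
\end{proposition}

\begin{proof}
Vertex Cover is $\mathsf{NP}$-complete for planar graphs \cite{GJS}. Let $H$ be a planar graph with at least one edge, drawn in the plane, and delete its isolated vertices. The following steps take polynomial time.

\emph{Connectedness.} Draw the components of $H$ side by side and choose a vertex of each on the outer face. Add a new vertex $p$ in the outer face, joined to the chosen vertices and to a new leaf. This increases $\operatorname{vc}$ by exactly $1$: a cover contains $p$ or the leaf, and we may replace the leaf by $p$, which covers all new edges.

\emph{Degree at most $3$.} Replace a vertex $v$ of degree $k\ge4$ by a path $v_1w_1v_2w_2\cdots w_{k-1}v_k$, attaching the edges at $v$ in cyclic order to $v_1,\dots,v_k$. This increases $\operatorname{vc}$ by $k-1$. Indeed, given a cover of the old graph, replace $v$ by all $v_i$ if $v$ belongs to it, and add all $w_i$ otherwise. Conversely, a cover of the new graph containing no $v_i$ contains all $k-1$ vertices $w_i$; delete them. A cover containing some $v_i$ contains at least $1+(i-1)+(k-i)=k$ vertices of the path, because of the disjoint edges $v_jw_j$ $(j<i)$ and $w_jv_{j+1}$ $(j\ge i)$; replace these vertices by $v$. Do this for all vertices of degree at least $4$.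

\emph{Coloring.} Subdivide every edge twice. By Lemma~\ref{lem:subdivide}, $\operatorname{vc}$ increases by the number of edges. Give the edges at each original vertex distinct colors, and give each middle edge a color different from those of its two neighbors.
\end{proof}

For $\kappa(e)=xy$ let $\bar\kappa(e)=zw$ be the complementary pair in $\{a,b,c,d\}$.

\section{Armor and caps}\label{sec:tangles}

An ordinary crossing of $x$ and $y$ offers four quadrants, any of which may lie in a bigon. We need a way to close all four quadrants, and a way to close three of them while leaving the fourth open. By Lemma~\ref{lem:quadrants}, a quadrant is closed if its face contains at least three quadrants, so we add crossings nearby.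

Let two strands $x,y$ cross once in a disc $\Delta=[-1,1]^2$ with coordinates $(\xi,\eta)$, and let the image of the multiloop meet $\Delta$ only in the two arcs $\xi=\pm\eta$. Call the top, right, bottom and left sectors $N,E,S,W$.

The \emph{vertical triple} replaces the two arcs in $\Delta$ by $\xi=\pm f(\eta)$ with $f(\eta)=\eta(4\eta^2-1)/3$. Since $f(\pm1)=\pm1$, the endpoints do not change. The arcs are embedded and cross at $r_+,r_0,r_-$, where $\eta=\frac12,0,-\frac12$. The faces in $\Delta$ are the sectors $N,E,S,W$ (now $E=\{\xi>|f(\eta)|\}$, and $N$ is the region above $r_+$, etc.), a lens $L_+$ between $r_+$ and $r_0$, and a lens $L_-$ between $r_0$ and $r_-$. At each of the three crossings, the left quadrant lies in $W$ and the right one in $E$, so $W$ and $E$ contain three quadrants each, while $N$ and $S$ contain one each. The \emph{horizontal triple} is the same with the coordinates exchanged: it puts three quadrants into each of the sectors above and below, and one into each of the other two.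

\begin{itemize}
\item \textbf{Cap with mouth $N$.} Apply a vertical triple, then a horizontal triple in a tiny disc around $r_-$. The numbers of quadrants in the faces of $\Delta$ are: $N$: $1$ (at $r_+$); $E$, $W$, $S$: $3$ each; $L_+$: $2$; the face arising from $L_-$: $4$ (one at $r_0$ and three at the new crossings); the two new lenses: $2$ each. In total this is $20=4\cdot5$, as it must be for five crossings.
\item \textbf{Armor.} Apply a vertical triple, then horizontal triples around both $r_+$ and $r_-$. The numbers of quadrants are: $N,E,S,W$: $3$ each; the faces arising from $L_\pm$: $4$ each; the four new lenses: $2$ each. In total this is $28=4\cdot7$.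
\end{itemize}
The faces with two quadrants, three for a cap and four for an armor, are called its \emph{lenses}. Caps are used in any of the four directions. Both tangles are shown in Figure~\ref{fig:tangles}. They replace each strand within $\Delta$ by an embedded arc with the same ends and leave all other crossings unchanged.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.35]
\begin{scope}
\fill[gray!35] plot[smooth] coordinates {(0,1)(.3,.5)(0,0)} -- plot[smooth] coordinates {(0,0)(-.3,.5)(0,1)};
\draw[thick] plot[smooth] coordinates {(-.7,1.6)(0,1)(.3,.5)(0,0)(-.9,-.6)(-.6,-1)(-.3,-1.2)(0,-1)(.3,-.8)(.6,-1)(1,-1.5)};
\draw[thick,dashed] plot[smooth] coordinates {(.7,1.6)(0,1)(-.3,.5)(0,0)(.9,-.6)(.6,-1)(.3,-1.2)(0,-1)(-.3,-.8)(-.6,-1)(-1,-1.5)};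
\node at (0,1.5) {$N$}; \node at (1.3,.3) {$E$}; \node at (-1.3,.3) {$W$}; \node at (0,-1.6) {$S$};
\node at (0,.5) {\small $L_+$}; \node at (.38,1) {\small $r_+$}; \node at (.42,.07) {\small $r_0$};
\node at (0,-2.1) {cap with mouth $N$};
\end{scope}
\begin{scope}[xshift=4.2cm]
\draw[thick] plot[smooth] coordinates {(-1,1.5)(-.6,1)(-.3,.8)(0,1)(.3,1.2)(.6,1)(.9,.6)(0,0)(-.9,-.6)(-.6,-1)(-.3,-1.2)(0,-1)(.3,-.8)(.6,-1)(1,-1.5)};
\draw[thick,dashed] plot[smooth] coordinates {(1,1.5)(.6,1)(.3,.8)(0,1)(-.3,1.2)(-.6,1)(-.9,.6)(0,0)(.9,-.6)(.6,-1)(.3,-1.2)(0,-1)(-.3,-.8)(-.6,-1)(-1,-1.5)};
\node at (0,1.6) {$N$}; \node at (1.3,0) {$E$}; \node at (-1.3,0) {$W$}; \node at (0,-1.6) {$S$};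
\node at (.3,.07) {\small $r_0$};
\node at (0,-2.1) {armor};
\end{scope}
\end{tikzpicture}
\caption{The two tangles, each replacing one crossing of a solid and a dashed strand (not to scale). The cap has three lenses, among them the shaded $L_+$, and its mouth $N$ contains a single quadrant, at $r_+$. The armor has four lenses. Every other face contains at least three quadrants.}
\label{fig:tangles}
\end{figure}

\begin{lemma}\label{lem:tangles}
The bigons of the pair having a corner inside an armor are exactly its $4$ lenses. Those having a corner inside a cap are exactly its $3$ lenses and, possibly, one whose interior contains the mouth sector, with corner $r_+$. All lenses are faces of the whole multiloop, so each needs its own pin.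
\end{lemma}

\begin{proof}
A bigon with a corner in $\Delta$ contains a quadrant there, so its interior is the face of $x\cup y$ containing this quadrant. Sectors of $\Delta$ may belong to a common face of $x\cup y$, which only increases the number of quadrants in that face. So by Lemma~\ref{lem:quadrants} the quadrant lies in a lens or is the one in the mouth sector of a cap. Each lens is a face of $x\cup y$ bounded by one arc of $x$ and one of $y$, so it is a bigon. It is a face of the whole multiloop, since no other strand meets $\Delta$.
\end{proof}

\begin{example}
Take again two circles on the sphere crossing twice. If we replace both crossings by armors, each of the four former lunes contains six quadrants, the only bigons are the eight lenses, and $\varpi=8$. If we replace both by caps whose mouths face the same lune, this lune has one quadrant at each end and is still a bigon. The other three contain six quadrants each. So the bigons are six lenses and one lune, with pairwise disjoint interiors, and $\varpi=7$. Of the four original bigons exactly the chosen one has survived, at a known price. In the same way we shall keep the three bigons per edge of Section~\ref{sec:oneedge} and, apart from lenses, nothing else.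
\end{example}

\section{Drawing the pattern with arcs}\label{sec:drawing}

Fix $G$ and $\kappa$ as in Proposition~\ref{prop:source}, with $G$ drawn on $S^2$. We first draw arcs in four colors $a,b,c,d$; they are closed up to four curves in Section~\ref{sec:closing}. Arcs of equal color will always be disjoint.

\subsection{Vertices}

In a disc $D_v$ around each vertex $v$ draw three chords $\ell_a,\ell_b,\ell_c$, pairwise crossing at points $P_{ab},P_{bc},P_{ca}$ and forming a triangle $T_v$ (Figure~\ref{fig:vertex}). For $\{x,y,z\}=\{a,b,c\}$, the \emph{$xy$-sector} is the component of $D_v\setminus(\ell_x\cup\ell_y)$ containing the interior of $T_v$. Its closure is $T_v\cup R_z$, where $R_z$ is the closed region beyond the edge of $T_v$ on $\ell_z$. It meets $\partial D_v$ in an arc, the \emph{$xy$-exit}, bounded by one end of $\ell_x$ and one end of $\ell_y$.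

The three exits are disjoint and use each of the six chord ends once. Since $R_x\cap R_y=\{P_{xy}\}$, two closed sectors meet exactly in $T_v$. The union of the three closed sectors is a disc, a thickened tripod, which contains all three chords and meets $\partial D_v$ in the three exits. A reflection of $D_v$ reverses the cyclic order of the exits. So, whatever the cyclic order of the at most three edges at $v$, we may let each edge $e$ at $v$ leave $D_v$ through the $\kappa(e)$-exit.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.2]
\begin{scope}
\clip (0,0) circle (1.6);
\fill[gray!25] (0,.6)--(1.56,-2.1)--(-1.56,-2.1)--cycle;
\fill[gray!60] (0,.6)--(.52,-.3)--(-.52,-.3)--cycle;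
\draw[thick] (-1.04,2.4)--(1.56,-2.1);
\draw[thick] (1.04,2.4)--(-1.56,-2.1);
\draw[thick] (-2,-.3)--(2,-.3);
\end{scope}
\draw (0,0) circle (1.6);
\node at (0,-.05) {$T_v$};
\node at (.42,.62) {\small $P_{ab}$};
\node at (0,-.9) {$R_c$};
\node at (1.25,-1.4) {$\ell_a$}; \node at (-1.25,-1.4) {$\ell_b$}; \node at (1.85,-.35) {$\ell_c$};
\node at (0,-1.85) {$ab$-exit};
\node at (2.0,1.05) {$bc$-exit}; \node at (-2.0,1.05) {$ca$-exit};
\end{tikzpicture}
\caption{A vertex disc $D_v$ with its three chords. The $ab$-sector (shaded) starts at $P_{ab}$, contains the triangle $T_v$ (dark) and leaves $D_v$ through the $ab$-exit. The $bc$- and $ca$-sectors also contain $T_v$.}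
\label{fig:vertex}
\end{figure}

\subsection{Edges}

A ribbon between parallel strands of colors $x$ and $y$ is a bigon once both its ends are closed by crossings. The crossing $P_{xy}$ closes it in $D_u$, and a cap will close its other end.

Let $e=uv$, $\kappa(e)=xy$ and $\bar\kappa(e)=zw$. Let $N_e=[0,3]\times[-1,1]$, in suitable coordinates, be a thin rectangle around the part of $e$ outside the vertex discs, with $e=[0,3]\times0$. It meets $\partial D_u$ in $\{0\}\times[-1,1]$ and $\partial D_v$ in $\{3\}\times[-1,1]$. These contain the $xy$-exits $\{0\}\times[-\varepsilon,\varepsilon]$ and $\{3\}\times[-\varepsilon,\varepsilon]$ and no other exit. Different $N_e$ are disjoint. Let $0<\varepsilon,\delta\le0.02$. Figure~\ref{fig:edge} shows what is drawn in $N_e$.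

\begin{itemize}
\item The $x$- and $y$-strands leaving $D_u$ run at heights $\pm\varepsilon$ to a cap in a disc of diameter less than $0.1$ centered at $(1.3,0)$, whose mouth faces back to $u$. Symmetrically, the strands leaving $D_v$ run to a cap around $(1.7,0)$.
\item A $z$-strand and a $w$-strand run parallel, at distance $\delta$, along the two sides of the U-shaped polyline $(1,0.6),(1,-0.6),(2,-0.6),(2,0.6)$. At each of its two ends they cross in a cap, in a disc of diameter less than $0.1$ centered there, with the mouth facing into the ribbon.
\end{itemize}

This defines three closed discs, the \emph{essential strips} of $e$. The strip $S_u(e)$ lies between $x$ and $y$, from $P_{xy}\in D_u$ to the crossing $r_+$ of the cap; it contains $T_u$. The strip $S_v(e)$ is defined likewise. The strip $R(e)$ lies between $z$ and $w$, from the $r_+$ of one cap to the $r_+$ of the other. Then $S_u(e)\cap R(e)$ is one quadrilateral $X_u(e)$ near $(1,0)$, and $S_v(e)\cap R(e)$ is one quadrilateral $X_v(e)$ near $(2,0)$.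

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=3.7]
\fill[gray!25] (0,-.06) rectangle (1.25,.06);
\fill[gray!25] (1.75,-.06) rectangle (3,.06);
\fill[gray!25] (.94,.55)--(.94,-.66)--(2.06,-.66)--(2.06,.55)--(1.94,.55)--(1.94,-.54)--(1.06,-.54)--(1.06,.55)--cycle;
\fill[gray!65] (.94,-.06) rectangle (1.06,.06);
\fill[gray!65] (1.94,-.06) rectangle (2.06,.06);
\draw[dotted] (0,-1) rectangle (3,1);
\draw[thick] (0,.06)--(1.25,.06) (0,-.06)--(1.25,-.06) (1.75,.06)--(3,.06) (1.75,-.06)--(3,-.06);
\draw[thick] (.94,.55)--(.94,-.66)--(2.06,-.66)--(2.06,.55);
\draw[thick] (1.06,.55)--(1.06,-.54)--(1.94,-.54)--(1.94,.55);
\draw[fill=white] (1.25,-.06) rectangle (1.35,.06) (1.65,-.06) rectangle (1.75,.06);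
\draw[fill=white] (.94,.55) rectangle (1.06,.65) (1.94,.55) rectangle (2.06,.65);
\draw[thick] (1.35,.06)--(1.43,.1) (1.35,-.06)--(1.43,-.1) (1.65,.06)--(1.57,.1) (1.65,-.06)--(1.57,-.1);
\draw[thick] (.94,.65)--(.89,.73) (1.06,.65)--(1.11,.73) (1.94,.65)--(1.89,.73) (2.06,.65)--(2.11,.73);
\draw[dashed,thick] (.4,-.2)--(.4,.2) (.6,-.2)--(.6,.2);
\draw[dashed,thick] (1.45,-.8)--(1.45,-.4) (1.55,-.8)--(1.55,-.4);
\node[left] at (0,.08) {\small $x$}; \node[left] at (0,-.08) {\small $y$};
\node[right] at (3,0) {\small to $D_v$};
\node at (.78,.17) {\small $S_u(e)$}; \node at (2.6,.17) {\small $S_v(e)$};
\node at (1.2,-.42) {\small $R(e)$};
\node at (1.2,.17) {\small $X_u(e)$}; \node at (1.8,.17) {\small $X_v(e)$};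
\node at (.5,-.31) {\small $z,w$-gates}; \node at (1.5,-.89) {\small $x,y$-gates};
\node at (.86,.3) {\small $z$}; \node at (1.13,.4) {\small $w$};
\end{tikzpicture}
\caption{The rectangle $N_e$ for an edge $e=uv$ with $\kappa(e)=xy$ and $\bar\kappa(e)=zw$ (widths exaggerated, guards not drawn). Small boxes are caps; their mouths face into the shaded essential strips. The strips overlap in the dark quadrilaterals. Dashed gate arcs join the region above the drawing to the region below it; the pocket inside the U belongs to the region above.}
\label{fig:edge}
\end{figure}

\subsection{Gates}

In the end, each of the four colors must form a single closed curve, so each color needs a way to pass from one face of $G$ to the next. For each $e$ and each color $q\in\{a,b,c,d\}$ we shall choose $n_q(e)\in\{1,2\}$ (in Section~\ref{sec:closing}, to fix parities). We draw $n_q(e)$ vertical \emph{gate arcs} of color $q$ in $N_e$, all with distinct abscissae: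
\begin{itemize}
\item for $q\in\{z,w\}$, segments $\{t\}\times[-0.2,0.2]$ with $t\in(0.3,0.7)$, crossing $S_u(e)$ (for one chosen end $u$ of $e$);
\item for $q\in\{x,y\}$, segments $\{t\}\times[-0.8,-0.4]$ with $t\in(1.4,1.6)$, crossing the bottom of $R(e)$.
\end{itemize}
A gate thus crosses a ribbon of the complementary pair, so the ribbon remains a bigon. Each gate arc crosses each of the two sides of its ribbon once and meets nothing else drawn so far.

\subsection{Long arcs and guards}

The \emph{long arcs} are
\begin{itemize}
\item the \emph{vertex arcs} $x_v$, $x\in\{a,b,c\}$: the chord $\ell_x$ of $D_v$, continued through both its exits along the ribbons and through the caps (through an unused exit it just leaves $D_v$);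
\item the \emph{cross arcs} $z_e,w_e$ with $\{z,w\}=\bar\kappa(e)$: the sides of $R(e)$, continued through the caps;
\item the gate arcs.
\end{itemize}
Each long arc has two \emph{end segments}. At an end running through a cap, this is a segment of length less than $0.1$ beyond the cap disc, where the two strands leaving the cap diverge. At an unused exit, it is a short segment outside $D_v$ and away from all $N_e$. For a gate arc, the end segments are its two parts at distance more than $0.1$ from the center line of its ribbon.

The end segments are pairwise disjoint and meet nothing else drawn except the long arc they belong to. Indeed, those beyond the caps at $(1.3,0)$ and $(1.7,0)$ lie within distance $0.15$ of these points, hence in $|\eta|<0.2$ and in $\xi<1.5$ and $\xi>1.5$, respectively. Those beyond the caps at $(1,0.6)$ and $(2,0.6)$ lie within distance $0.15$ of these points, on the far side from the mouth. The $z,w$-gates lie in $0.3<\xi<0.7$, and the $x,y$-gates lie in $\eta\le-0.4$ and $1.4<\xi<1.6$.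

A bigon could have its corners on different long arcs of the same strand. To prevent this, we cross each end segment, of color $q$ say, by three short \emph{guard arcs}, one of each of the other three colors. They are so short that a guard arc meets nothing else. These crossings are \textbf{armored}. A strand can then leave a long arc only through an armored crossing with each of the other three colors.

\subsection{The surface $M$}\label{sec:M}

The arcs will be joined outside a neighborhood of what we have drawn. Let $Y$ be the union of the three closed sectors of every $D_v$, all essential strips and all cap discs. Let $M_0$ be a thin closed regular neighborhood of $Y$, disjoint from all guard arcs. The long arcs lie in $M_0$ except for parts near their ends. Each such outer part, together with the guards on it, is a tree attached to $M_0$ at one point (we disregard the armors, which lie in tiny discs around the guard crossings). Let $M$ be the union of $M_0$ and thin neighborhoods of these trees; each is a disc attached to $M_0$ along one arc. Extend the ends of the long arcs and guard arcs slightly, so that these arcs are properly embedded in $M$.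

\begin{lemma}\label{lem:M}
The components $F$ of $S^2\setminus M$ correspond bijectively to the faces of $G$, and each $\overline F$ is a closed disc. Moreover:
\begin{enumerate}
\item[(i)] Each gate arc at $e$ has one end on the boundary of each of the two components (possibly equal) corresponding to the two sides of $e$.
\item[(ii)] The two ends of each guard arc lie on the boundary of the same $F$.
\end{enumerate}
\end{lemma}

\begin{proof}
Attaching a disc along one boundary arc does not change $M_0$ up to isotopy of $S^2$; each component of $S^2\setminus M_0$ just loses the attached discs that it contains. So consider $M_0$. In $N_e$, the set $Y$ consists of the strip $R(e)$, crossed in single quadrilaterals by the end parts of $S_u(e)$ and $S_v(e)$, and of four cap discs attached along mouth sectors. So $M_0\cap N_e$ is a disc. It meets $\partial N_e$ in one arc of the left side and one arc of the right side, so it is isotopic in $N_e$, preserving the four sides, to a band around $e\cap N_e$. In $D_v$, $M_0$ is a thickened tripod whose legs end at the exits. Legs ending at unused exits separate nothing outside $D_v$ and may be retracted; the other legs continue in the bands of the edges at $v$. So $M_0$ is isotopic to a regular neighborhood of $G$. This gives the bijection, and the component belonging to a side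 of $e$ is the one containing the corresponding long side of $N_e$. Since $G$ is connected, $M$ is a compact connected subsurface of $S^2$, and hence each $\overline F$ is a closed disc.

(i) The set $N_e\setminus M_0$ has two components, containing the top and the bottom side of $N_e$. A $z,w$-gate runs from above to below $S_u(e)$, to the left of $R(e)$. An $x,y$-gate runs from the pocket inside the U to the region below it. The pocket is connected to the top side: its parts above and below $S_u(e)$ and $S_v(e)$ are joined through the gap between the ends of these two strips.

(ii) The boundary of the thin disc around the tree containing the guard, minus the attaching arc, is connected and lies on $\partial M$.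
\end{proof}

\section{Closing up to exactly four simple strands}\label{sec:closing}

We now join the ends of the arcs of each color in the discs $\overline F$. For this, each $\partial F$ must carry an even number of ends of that color.

\paragraph{Parity.} Fix a color $q$. Let $O_q$ be the set of those $F$ whose boundary carries an odd number of $q$-ends of vertex and cross arcs. In terms of faces of $G$, this set does not depend on the choice of the gates. Each arc has two ends, so $|O_q|$ is even. The dual graph $G^*$, whose vertices are the faces of $G$ and whose edges are the edges of $G$, is connected. So it contains a set of edges $J_q\subset E(G)$ having odd degree exactly at the faces in $O_q$ (loops count twice); it is found along a spanning tree. Put $n_q(e)=1$ for $e\in J_q$ and $n_q(e)=2$ otherwise. By Lemma~\ref{lem:M} every $\partial F$ then carries an even number of $q$-ends: gate ends correct the parity, and guard ends come in pairs. This number is positive, because each face of $G$ is incident to an edge and each edge carries a gate arc of color $q$.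

\paragraph{One curve per color.} In every $\overline F$ choose a non-crossing perfect matching of its $q$-ends by chords. Together with the $q$-arcs in $M$ this gives disjoint simple closed curves, each containing a chord. Suppose some $\overline F$ contains chords of two different curves. Regions of $\overline F$ minus its $q$-chords are adjacent when they share a chord, and the adjacency graph is connected; so some two chords bordering a common region belong to different curves. Re-match their four ends in the other non-crossing way, inside the common region and a neighborhood of the two chords. The matching stays non-crossing, and the two curves merge into one. Iterate until the chords in each $\overline F$ belong to a single curve. By Lemma~\ref{lem:M}(i), for each edge a gate arc of color $q$ joins chords in the two components along that edge. Since $G^*$ is connected, there is exactly one $q$-curve, and it is simple. All this takes polynomial time.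

\paragraph{Crossings of chords.} Do this for each color. Realize the chords as straight chords of a convex disc $\overline F$, for instance with ends at points $(t,t^2)$ for distinct integers $t$, so that chords of different colors cross at most once. Where three or four chords concur (they have different colors), perturb them in a tiny disc around that point to pairwise crossing arcs without triple points. \textbf{Armor all crossings of chords.} We obtain a simple multiloop with four strands $a,b,c,d$ on $S^2$. It has $O(|E(G)|)$ arcs and chords and $O(|E(G)|^2)$ crossings, and it is computed in polynomial time. Its image is connected: every strand contains a gate arc, hence has guard crossings with each of the other three strands.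

\paragraph{More strands.} For $s>4$ add $s-4$ disjoint small circles, each centered at a point of some $a$-chord away from all tangles, and meeting the rest only in two points of that chord. \textbf{Armor} these crossings too.

\paragraph{Transfer to $\Sigma$.} If $\Sigma\ne S^2$, choose a point of some $F$ off the image and off all tangle discs, remove from $S^2$ a small disc around it, and embed the remaining disc in $\Sigma$. The essential strips and the tangle discs lie in the embedded disc. Call the resulting multiloop $\gamma$. Its image is connected and contained in a disc of $\Sigma$ (also if $\Sigma=S^2$).

\section{The bigons of $\gamma$, and the count}\label{sec:count}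

All armor discs and cap discs are pairwise disjoint. They are disjoint from the essential strips, except that a cap disc meets the strip it terminates exactly in the closed mouth sector. So the open lenses are disjoint from the strips.

Call the crossings outside caps and armors \emph{bare}. They are
\begin{itemize}
\item the points $P_{ab},P_{bc},P_{ca}$ in each $D_v$;
\item the four corners of each $X_u(e)$;
\item the crossings of gate arcs with ribbon sides.
\end{itemize}
All of them are crossings of two long arcs, and on each long arc they lie between the guard crossings on its two end segments. The idea of the following proof is that a bigon without corners in tangles is confined by the guards to one long arc of each color, and long arcs do not meet often enough.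

\begin{lemma}\label{lem:bare}
Two long arcs of different colors have at most one bare crossing in common.
\end{lemma}

\begin{proof}
Two vertex arcs $x_v,y_v$ at the same vertex share only $P_{xy}$, and vertex arcs at different vertices share no bare crossing. A vertex arc $x_v$ and a cross arc $z_e$ cross only if $v\in e$ and $x\in\kappa(e)$, and then exactly once, at a corner of $X_v(e)$. Indeed, the ribbons followed by $x_v$ belong to different edges; $z_e$ meets only the two ribbons $S_u(e),S_v(e)$ of $e=uv$, one in each leg of the U; and $u\ne v$. Two cross arcs meet only in caps. A gate arc crosses a single ribbon, each of its two sides once, and no other long arc; the two sides belong to different long arcs.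
\end{proof}

\begin{proposition}\label{prop:bigons}
The bigons of $\gamma$ in $\Sigma$, over all pairs of strands, are exactly the lenses of the armors and caps and the essential strips.
\end{proposition}

\begin{proof}
Lenses are bigons by Lemma~\ref{lem:tangles}. The strip $S_u(e)$ with $\kappa(e)=xy$ is an embedded disc bounded by an $x$-arc and a $y$-arc from $P_{xy}$ to the point $r_+$ of its cap. The strands meeting its interior are the third chord at $u$, the sides of $R(e)$, and possibly gate arcs. All of these have colors in $\bar\kappa(e)$, since the color in $\{a,b,c\}$ other than $x,y$ is one of $z,w$. So $S_u(e)$ is a bigon of $\{x,y\}$. Likewise the interior of $R(e)$ is met only by sides of $S_u(e)$ and $S_v(e)$ and by gates, of colors $x,y$; so $R(e)$ is a bigon of $\{z,w\}$.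

Conversely, let $B$ be a bigon of a pair $\{x,y\}$ that is not a lens. By Lemma~\ref{lem:tangles} no corner of $B$ lies in an armor. In particular $x,y$ are among $a,b,c,d$, since all crossings of the added circles are armored.

If a corner of $B$ lies in a cap, then $\operatorname{int}B$ contains its mouth sector by Lemma~\ref{lem:tangles}. The interior of the mouth sector lies in the interior of an essential strip of $\{x,y\}$, which is a face of $x\cup y$ by Lemma~\ref{lem:quadrants}. Since $\operatorname{int}B$ is a face of $x\cup y$ too, $B$ is that strip.

Otherwise both corners $p\ne q$ are bare. Let $\lambda$ be the long arc of color $x$ through $p$. If the $x$-side of $B$ left $\lambda$, it would traverse the armored crossing of $\lambda$ with a guard arc of color $y$ on an end segment, and so contain $xy$-crossings in its interior, contradicting Lemma~\ref{lem:quadrants}. So the $x$-side lies in $\lambda$, and $q\in\lambda$. In the same way, $p$ and $q$ lie on one long arc $\mu$ of color $y$. So $\lambda$ and $\mu$ share two bare crossings, contradicting Lemma~\ref{lem:bare}.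
\end{proof}

\begin{proposition}\label{prop:count}
Let $A$ be the number of armors of $\gamma$. Then
\[
\varpi(\gamma)=4A+13\,|E(G)|+\operatorname{vc}(G).
\]
\end{proposition}

\begin{proof}
There are $4|E(G)|$ caps, hence $4A+12|E(G)|$ lenses. They are distinct faces of $\gamma$, each needs its own pin, and such a pin lies in no essential strip. By Lemma~\ref{lem:pins} and Proposition~\ref{prop:bigons}, $\varpi(\gamma)=4A+12|E(G)|+h$, where $h$ is the minimum number of points off the image hitting all essential strips.

No strand meets the interiors of the triangles $T_v$ and the quadrilaterals $X_u(e)$, so these interiors are faces of $\gamma$. We have $T_v\subset S_v(e)$ for every $e\ni v$, $S_v(e)\cap S_v(e')=T_v$ for distinct $e,e'\ni v$, and $S_u(e)\cap R(e)=X_u(e)$, and there are no other overlaps among essential strips. So every point in two or more strips lies in some $T_v$ or $X_u(e)$, and a point in exactly one strip may be moved into some $T_v$ or $X_u(e)$ contained in that strip. Hence $h$ is the vertex cover number of the graph with vertices $T_v$ and $X_u(e)$ and edges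
\[
S_u(e)=\{T_u,X_u(e)\},\qquad R(e)=\{X_u(e),X_v(e)\},\qquad S_v(e)=\{X_v(e),T_v\}
\]
for all $e=uv\in E(G)$. This graph is $G$ with every edge subdivided twice, so $h=\operatorname{vc}(G)+|E(G)|$ by Lemma~\ref{lem:subdivide}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The map $(G,k)\mapsto(\gamma,\,4A+13|E(G)|+k)$ is computable in polynomial time, and by Proposition~\ref{prop:count} we have $\varpi(\gamma)\le4A+13|E(G)|+k$ if and only if $\operatorname{vc}(G)\le k$. By Proposition~\ref{prop:source}, $\mathsf{SimplePin}(\Sigma,s)$ is $\mathsf{NP}$-hard for every $s\ge4$, even for connected images contained in a disc. Membership in $\mathsf{NP}$ is Lemma~\ref{lem:np}. The restriction can be checked in polynomial time: a connected image with $V$ vertices and $E$ edges lies in a disc if and only if, for some face, the other faces are open discs, $f$ in number, and $V-E+f=1$. Indeed, this says that the union of the image and the $f$ disc faces has a disc as regular neighborhood.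
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:threshold}]
Combine Theorem~\ref{thm:main} with Proposition~\ref{prop:three}.
\end{proof}

\section{Cellular multiloops}\label{sec:cellular}

In the construction above, the image lies in a disc of $\Sigma$, so one face carries all the topology of $\Sigma$. For closed $\Sigma$ we now let strand $a$ cut the handles open as well. An extra arc of strand $b$ keeps the pieces of the surface around the handles apart, so that the face containing the cut-open handles is again a disc. Since all new crossings are armored, no new bigons other than lenses arise.

\begin{proof}[Proof of Theorem~\ref{thm:cellular}]
Membership in $\mathsf{NP}$ is again Lemma~\ref{lem:np}; the faces are all discs if and only if each is planar with one boundary walk, which the input records. Let $g$ be the genus of $\Sigma$. If $g=0$, the faces of $\gamma$ are discs because its image is a compact connected subset of the sphere, and the proof of Theorem~\ref{thm:main} applies.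

Let $g\ge1$. After Section~\ref{sec:drawing}, choose a component $F$ of $S^2\setminus M$ and a small round disc $D_0\subset F$. Write $\Sigma=(S^2\setminus\operatorname{int}D_0)\cup\Sigma'$, where $\Sigma'$ has genus $g$ and $\partial\Sigma'=\partial D_0$. Take $2g$ disjoint proper arcs of color $a$ cutting $\Sigma'$ into a disc $E_0$, and extend their $4g$ ends radially through a collar of $\partial D_0$ in $F$. These radial strands cut the collar into $4g$ sectors. In the collar add one arc $\beta$ of color $b$ running concentrically almost once around. It crosses each radial strand once, and these crossings are \textbf{armored}. Its gap lies within one sector, and there its two ends turn outward to the outer boundary of the collar. The rest of $\overline F$ outside the collar is an annulus. Cut it along an arc joining its two boundary circles and avoiding all ends, and perform Section~\ref{sec:closing}, except for the transfer to $\Sigma$, with the resulting disc in place of $\overline F$.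

The numbers of additional ends, $4g$ of color $a$ and two of color $b$, are even, and all new arcs have their ends on the boundary of this disc. So the parity and merging arguments work as before and give exactly one simple closed curve per color. The circles for $s>4$ are added as before. The new arcs have no bare crossings, and the strips and tangles of Section~\ref{sec:drawing} are unchanged. So Lemma~\ref{lem:bare} and Propositions~\ref{prop:bigons} and~\ref{prop:count} hold with the same proofs, where $A$ now includes the armors on $\beta$. The reduction is again polynomial.

It remains to show that all faces are discs. Let $\Gamma$ be the image and $\Gamma_0=\Gamma\setminus\operatorname{int}\Sigma'$. As before, $\Gamma$ is connected, so $\Gamma\cup\Sigma'$ is connected. Hence so is $\Gamma_0\cup D_0$, its image under a map that is the identity on $\Gamma_0$ and maps $\Sigma'$ onto $D_0$ rel boundary. Thus $\Gamma_0\cup D_0$ is a compact connected subset of $S^2$, and all components of its complement are open discs. The faces of $\Gamma$ not meeting $\Sigma'$ are among these components.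

The set $\Sigma'\setminus\Gamma$ consists of $\operatorname{int}E_0$ and $4g$ open intervals of $\partial D_0$, one at each sector of the collar. So exactly one face meets $\Sigma'$, and it arises from $\operatorname{int}E_0$ by gluing on, along these intervals, the adjacent components of $S^2\setminus(\Gamma_0\cup D_0)$. All but one of the sectors are closed off by $\beta$; armoring keeps the four local sectors at a crossing apart, so it does not connect different sectors. Hence these $4g$ components are pairwise distinct, and each is adjacent to exactly one of the intervals. The face is therefore obtained from an open disc by gluing on finitely many open discs, each along one boundary interval. It is simply connected by van Kampen's theorem, and it is non-compact, so it is an open disc.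
\end{proof}

Without $\beta$, several of the $4g$ intervals could be adjacent to the same component, and the face would then fail to be simply connected.

\begin{remark}
Let $\Sigma$ be obtained from a closed surface $\hat\Sigma$ by deleting finitely many points or closed discs. In the construction of Theorem~\ref{thm:cellular} for $\hat\Sigma$, all of them may be placed in one component $F$ (outside $D_0$ if the genus is positive), off the image and off all tangle discs. The essential strips and the tangles are unaffected, so the count is unchanged. Hence hardness in $\Sigma$ holds for multiloops that are cellular in $\hat\Sigma$.
\end{remark}

\begin{thebibliography}{9}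

\bibitem{FM}
Farb and Margalit,
\emph{A Primer on Mapping Class Groups}.

\bibitem{GJS}
Garey, Johnson and Stockmeyer,
\emph{Some simplified NP-complete graph problems}, 1976.

\bibitem{SSS}
Eric Seo, Christopher-Lloyd Simon, Ben Stucky,
\emph{The complexity of pinning simple multiloops},
arXiv:2602.07344 (2026).

\end{thebibliography}

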